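\title{Symmetric groups as Galois groups over $\mathbb{Q}$ with all decomposition groups cyclic}

\begin{abstract}
For every $n\ge 3$ we construct infinitely many Galois extensions of $\mathbb{Q}$ with group $S_n$ in which every decomposition group at a finite prime is cyclic. They are splitting fields of trinomials $px^n-(n-1)qx+nq$, where $p$, $q$ and $\ell=n^{2n-1}p-(n-1)^{2n-1}q$ are primes and $\ell$ splits completely in a number field depending only on $n$. Exactly the primes $p,q,\ell$ ramify, and at each of them the decomposition group equals the inertia group and is generated by a single cycle. The prime triples come from the circle method. The construction extends to every number field and gives a lower bound for the number of such fields of bounded discriminant.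
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $K/\mathbb{Q}$ be a finite Galois extension with group $G$, and let $\mathfrak{p}$ be a finite prime of $K$ above the rational prime $r$. The \emph{decomposition group} $G(\mathfrak{p})$ is the stabilizer of $\mathfrak{p}$ in $G$. The \emph{inertia group} $I(\mathfrak{p})$ is the normal subgroup of $G(\mathfrak{p})$ acting trivially on the residue field of $\mathfrak{p}$. The quotient $G(\mathfrak{p})/I(\mathfrak{p})$ is the Galois group of an extension of finite fields, hence cyclic. The primes above $r$ are conjugate under $G$, and so are their decomposition and inertia groups, so we speak of these groups \emph{at $r$}, up to conjugacy. The prime $r$ is unramified if the inertia group at $r$ is trivial, and tamely ramified if its order is prime to $r$. We answer the following question, which comes from Bubboloni and Sonn \cite{BS}.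

\medskip
\noindent\textbf{Question.} \emph{For which $n\ge3$ is there a Galois extension $K/\mathbb{Q}$ with group isomorphic to the symmetric group $S_n$ in which $G(\mathfrak{p})$ is cyclic for every finite prime $\mathfrak{p}$?}
\medskip

At an unramified prime the decomposition group is cyclic, so the condition concerns only the finitely many ramified primes. It asks that they be no more complicated, as far as decomposition groups go, than the unramified ones. Here is one use of this. Suppose that $G$ is the union of the conjugates of proper subgroups $G_1,\dots,G_s$, and let $f_i$ be the minimal polynomial of a primitive element of the fixed field of $G_i$. The product $f_1\cdots f_s$ has no rational root. The polynomial $f_i$ has a root in $\mathbb{Q}_r$ exactly when the decomposition group at $r$ fixes a root of $f_i$ (fact (F1) below), that is, lies in a conjugate of $G_i$. A cyclic group lies in such a conjugate as soon as its generator does. So if all decomposition groups are cyclic, then $f_1\cdots f_s$ has a root in $\mathbb{Q}_r$ for every prime $r$.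

For $n=3$ one example settles the question. The cubic $x^3-x-1$ is irreducible of discriminant $-23$, so its group is $S_3$ and only $23$ can ramify. Since $x^3-x-1\equiv(x-3)(x-10)^2 \pmod{23}$, the simple root lifts to $\mathbb{Q}_{23}$, so the decomposition group at $23$ fixes a root and has order at most $2$. With $G_1=\langle(1\,2)\rangle$ and $G_2=A_3$ the remark above shows that $(x^3-x-1)(x^2+23)$ has a root in every $\mathbb{Q}_r$.

For larger $n$ the same mild ramification is no longer enough. Suppose that $I(\mathfrak{p})$ is generated by the transposition $\tau=(1\,2)$. Then $G(\mathfrak{p})$ normalizes $\langle\tau\rangle$, so it lies in the centralizer $\langle\tau\rangle\times S_{n-2}$, and since $G(\mathfrak{p})/\langle\tau\rangle$ is cyclic,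
\begin{equation}\label{eq:transp}
G(\mathfrak{p})=\langle\tau\rangle\times\langle\sigma\rangle\qquad\text{with $\sigma$ fixing $1$ and $2$.}
\end{equation}
This group is cyclic if and only if $\sigma$ has odd order, which is automatic only for $n=3$. The shape \eqref{eq:transp} appears in the following known result: for every $n$, the group $S_n$ is realized over $\mathbb{Q}$ by infinitely many extensions in which every decomposition group at a finite prime is either cyclic or of the form $C_{2m}\times C_2$, where $C_k$ is the cyclic group of order $k$, the factor $C_2$ is the inertia group and is generated by a transposition, and the factor $C_{2m}$ can be chosen to fix the two letters moved by that transposition.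

No single prime obstructs a positive answer: for $r\equiv1\pmod e$ the field $\mathbb{Q}_r(r^{1/e})$ is a totally ramified cyclic extension of degree $e$. One therefore expects the answer yes. The difficulty is global: the element $\sigma$ must be controlled at \emph{every} ramified prime, and for a polynomial chosen at will both the ramified primes and the factor of degree $n-2$ on which $\sigma$ acts change with the polynomial. The answer is indeed yes for every $n\ge3$.

\begin{theorem}\label{thm:main}
Let $n\ge 3$. There are infinitely many Galois extensions $K/\mathbb{Q}$ with $\operatorname{Gal}(K/\mathbb{Q})\cong S_n$ such that exactly three primes $p,q,\ell$ ramify in $K$, all tamely, and the decomposition groups at $p,q,\ell$ are cyclic, equal to the inertia groups, and generated by an $(n-1)$-cycle, an $n$-cycle and a transposition respectively. In particular all decomposition groups at finite primes are cyclic.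
\end{theorem}

\begin{theorem}\label{thm:extra}
Let $n\ge3$.
\begin{enumerate}
\item Let $k$ be a number field and $F/k$ a finite extension. Among the fields $K$ of Theorem~\ref{thm:main} there are infinitely many with $\operatorname{Gal}(Kk/k)\cong S_n$, with $Kk\cap F=k$, and with all decomposition groups of $Kk/k$ at finite primes cyclic and equal to the inertia groups at ramified primes. In particular $S_n$ is realized in this way over every number field, by infinitely many linearly disjoint extensions.
\item The number of isomorphism classes of fields $E$ of degree $n$ over $\mathbb{Q}$ with discriminant $|d_E|\le B$ whose Galois closure has group $S_n$ and the properties of Theorem~\ref{thm:main} is $\gg_n B^{1/(n-1)}/(\log B)^3$.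
\end{enumerate}
\end{theorem}

The proof has an algebraic half and an analytic half. In Section~\ref{sec:trinomial} we use a one-parameter family of trinomials that degenerates at only three values of the parameter. We choose the parameter so that each degeneration happens modulo exactly one prime; the three primes are then tied by a linear equation $ap-bq=\ell$. The factor of degree $n-2$ that survives modulo $\ell$ is a fixed polynomial $H$, the same for all members of the family, so the condition on $\sigma$ becomes the condition that $\ell$ split completely in a fixed field. In Section~\ref{sec:circle} we solve $ap-bq=\ell$ in primes, with $\ell$ so restricted, by the circle method. Section~\ref{sec:proofs} combines the two halves.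

\section{Local facts}\label{sec:local}

Throughout, $r$ is a prime and $v_r$ is the $r$-adic valuation. We use the following textbook facts.
\begin{enumerate}
\item[(F1)] Let $K$ be the splitting field over $\mathbb{Q}$ of a separable polynomial $g$. An embedding $\overline{\mathbb{Q}}\to\overline{\mathbb{Q}}_r$ determines a prime $\mathfrak{p}$ of $K$ above $r$; the completion $K_\mathfrak{p}$ is the splitting field of $g$ over $\mathbb{Q}_r$; and restriction identifies $\operatorname{Gal}(K_\mathfrak{p}/\mathbb{Q}_r)$ with $G(\mathfrak{p})$, compatibly with inertia groups and with the action on the roots of $g$. In particular $r$ splits completely in $K$ if and only if $K$ embeds in $\mathbb{Q}_r$.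
\item[(F2)] (Hensel.) Let $M/\mathbb{Q}_r$ be finite with ring of integers $\mathcal{O}_M$. A simple root, in the residue field, of the reduction of $G\in\mathcal{O}_M[x]$ lifts to a root of $G$ in $\mathcal{O}_M$.
\item[(F3)] If $G\in\mathbb{Z}_r[x]$ has unit leading coefficient and separable reduction $\bar G$, then its splitting field over $\mathbb{Q}_r$ is unramified. (Apply (F2) over the unramified extension whose residue field splits $\bar G$.)
\item[(F4)] A monic $D=x^e+d_{e-1}x^{e-1}+\dots+d_0\in\mathbb{Z}_r[x]$ is \emph{Eisenstein} if $r\mid d_i$ for all $i$ and $v_r(d_0)=1$. Then $D$ is irreducible, and a root $\theta$ is a uniformizer of the totally ramified extension $\mathbb{Q}_r(\theta)$ of degree $e$. If $r\nmid e$, the discriminant of this extension has valuation $e-1$.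
\end{enumerate}

\section{The cubic case}\label{sec:cubic}

The construction can be followed by hand for $n=3$. Let $p,q$ be primes and put
\[
g(x)=px^3-2qx+3q .
\]
The discriminant of $Ax^3+Bx+C$ is $-4AB^3-27A^2C^2$, which here gives
\[
\Delta=32pq^3-243p^2q^2=-pq^2\ell,\qquad \ell=243p-32q .
\]
Assume that $\ell$ is prime, that $p,q,\ell$ are distinct and larger than $3$, and that $\ell\equiv1\pmod 3$. Every prime $r\nmid pq\ell$, including $2$ and $3$, is unramified in the splitting field by (F3).

Modulo $p$ the cubic drops to $-2qx+3q$, which has a simple root. Modulo $\ell$ it has a multiple root, but not a triple one: a triple root would be $0$ because there is no term in $x^2$, and $g(0)=3q\not\equiv0$; so again there is a simple root. At both primes the decomposition group therefore fixes a root and has order at most $2$. The local splitting field contains $\sqrt\Delta$, which generates a ramified quadratic extension because $\Delta$ has odd valuation. So decomposition equals inertia and is generated by a transposition.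

At $q$ the polynomial $g/p$ is Eisenstein, so inertia contains a $3$-cycle and the decomposition group is $A_3$ or $S_3$. It is $A_3$ exactly when $\Delta$ is a square in $\mathbb{Q}_q$, that is, when $-p\ell\equiv-3(9p)^2$ is a square modulo $q$, that is, when $q\equiv1\pmod3$. We did not assume this, but it follows from the equation: $\ell=243p-32q\equiv q\pmod 3$. A condition on $\ell$ alone thus controls $q$ as well.

The Galois group contains a $3$-cycle and a transposition, so it is $S_3$. For instance, $p=5$, $q=7$ give the prime $\ell=991\equiv1\pmod 3$, and the splitting field of $5x^3-14x+21$ is as in Theorem~\ref{thm:main}.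

\section{A family of trinomials}\label{sec:trinomial}

Now let $n\ge3$ be arbitrary. Consider
\[
F_t(z)=tz^n-nz+(n-1),
\]
whose roots are the solutions of $t=(nz-(n-1))/z^n$. This rational function has derivative $n(n-1)(1-z)/z^{n+1}$, a pole of order $n$ at $z=0$, a zero of order $n-1$ at $z=\infty$, and the value $1$ at $z=1$. So the roots of $F_t$ collide only for three values of $t$: at $t=0$, where $n-1$ roots meet at $\infty$; at $t=\infty$, where all $n$ roots meet at $0$; and at $t=1$, where two roots meet at $1$. Writing $z^n-nz+n-1=(z^n-1)-n(z-1)=(z-1)\sum_{i=1}^{n-1}(z^i-1)$ we find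
\begin{equation}\label{eq:H}
F_1(z)=(z-1)^2H(z),\qquad H(z)=\sum_{j=0}^{n-2}(n-1-j)z^{j},\qquad H(1)=\frac{n(n-1)}2,
\end{equation}
with $H$ monic of degree $n-2$.

For a rational value of $t$ we expect ramification at the primes dividing the numerators of $t$, $1/t$ and $t-1$, with inertia generated by an $(n-1)$-cycle, an $n$-cycle and a transposition. We want each numerator to contribute one prime. The primes $r\mid n(n-1)$ need care: if $t$ is an $r$-adic unit, then $F_t$ reduces to $tz^n-1$ for $r\mid n$ and to $z(tz^{n-1}-1)$ for $r\mid n-1$, both inseparable. The remedy is to put powers of $n$ and $n-1$ into $t$ and to rescale the variable. Let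
\[
a=n^{2n-1},\qquad b=(n-1)^{2n-1},\qquad c=\frac{n^2}{(n-1)^2},
\]
and for primes $p,q$ put $\ell=ap-bq$ and
\[
g(x)=px^n-(n-1)qx+nq\in\mathbb{Z}[x].
\]
Comparing the three coefficients gives
\begin{equation}\label{eq:rescale}
g(cz)=\frac{nq}{n-1}\,F_t(z),\qquad t=\frac{ap}{bq},\qquad t-1=\frac{\ell}{bq}.
\end{equation}
In the variable $x$ the primes dividing $n(n-1)$ are no longer special.

\begin{lemma}\label{lem:unram}
Every prime $r\nmid pq\ell$ is unramified in the splitting field of $g$ over $\mathbb{Q}$.
\end{lemma}

\begin{proof}
The leading coefficient $p$ is an $r$-adic unit, so by (F1) and (F3) it suffices to show that $g$ and $g'$ have no common root $\xi\in\overline{\mathbb{F}}_r$. We have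
\[
g'(x)=npx^{n-1}-(n-1)q,\qquad ng(x)-xg'(x)=q\bigl(n^2-(n-1)^2x\bigr).
\]
As $r\ne q$, a common root satisfies $(n-1)^2\xi=n^2$ and $np\xi^{n-1}=(n-1)q$. Multiplying the second equation by $(n-1)^{2n-2}$ and inserting the first gives $n^{2n-1}p=(n-1)^{2n-1}q$ in $\mathbb{F}_r$, that is, $r\mid\ell$. No division by $n$ or $n-1$ was needed.
\end{proof}

At the three remaining primes the reduction has one multiple root, and a single lemma treats all of them.

\begin{lemma}\label{lem:local}
Let $e\ge2$ and let $r\equiv1\pmod e$ be a prime. Let $G\in\mathbb{Z}_r[x]$ have degree $n$ and unit leading coefficient $\lambda$. Assume that $v_r(G(0))=1$ and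
\[
\bar G(x)=\bar\lambda\, x^e\prod_{i=1}^{n-e}(x-c_i)\qquad\text{with distinct } c_1,\dots,c_{n-e}\in\mathbb{F}_r^\times .
\]
Then $G$ has $n-e$ roots in $\mathbb{Z}_r$ and an irreducible factor of degree $e$; its splitting field over $\mathbb{Q}_r$ is totally and tamely ramified of degree $e$; and the Galois group is generated by an $e$-cycle on the roots of $G$.
\end{lemma}

\begin{proof}
By (F2) each $c_i$ lifts to a root $\rho_i\in\mathbb{Z}_r^\times$, and the $\rho_i$ are distinct. Dividing by monic linear factors, $G=\lambda D\prod_i(x-\rho_i)$ with $D=x^e+d_{e-1}x^{e-1}+\dots+d_0$ monic in $\mathbb{Z}_r[x]$. Reducing modulo $r$ gives $\bar D=x^e$, and $v_r(d_0)=v_r(G(0))=1$ because $\lambda$ and the $\rho_i$ are units. So $D$ is Eisenstein. Let $\theta$ be a root and $M=\mathbb{Q}_r(\theta)$, totally ramified of degree $e$ by (F4), and tamely since $r\nmid e$.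

It remains to show that $M/\mathbb{Q}_r$ is cyclic; we do so by replacing $D$ with a pure equation. We have
\[
\theta^e=-d_0u,\qquad u=1+\sum_{i=1}^{e-1}\frac{d_i}{d_0}\theta^i ,
\]
and $d_i/d_0\in\mathbb{Z}_r$, so $u\equiv1$ modulo the maximal ideal of $\mathcal{O}_M$. Since $r\nmid e$, the residue $1$ is a simple root of the reduction of $x^e-u$, and (F2) gives $w\in \mathcal{O}_M^\times$ with $w^e=u$. Then $\eta=\theta/w$ is a root of the Eisenstein polynomial $x^e+d_0$, so $\eta$ has degree $e$ and $M=\mathbb{Q}_r(\eta)$. Since $r\equiv1\pmod e$, the polynomial $x^e-1$ has $e$ distinct roots in $\mathbb{F}_r$, hence in $\mathbb{Z}_r$ by (F2). So $M$ is the splitting field of $x^e+d_0$, and $\sigma\mapsto\sigma(\eta)/\eta$ embeds $\operatorname{Gal}(M/\mathbb{Q}_r)$ in the cyclic group of $e$th roots of unity. The Galois extension $M$ contains one root of the irreducible polynomial $D$, hence all of them. A cyclic group of order $e$ acting transitively on the $e$ roots of $D$ and fixing the $\rho_i$ is generated by an $e$-cycle.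
\end{proof}

To apply the lemma we need $p\equiv1\pmod{n-1}$, $q\equiv1\pmod n$, and $H$ split modulo $\ell$. As in the cubic case, all three follow from one condition on $\ell$. Let $L$ be the splitting field of $H$ over $\mathbb{Q}$, let $\zeta$ be a primitive $n(n-1)$th root of unity, and put $F_0=L(\zeta)$. This is a Galois extension of $\mathbb{Q}$ that depends only on $n$.

\begin{proposition}\label{prop:alg}
Let $p,q,\ell$ be distinct primes not dividing $n(n-1)$, with $\ell=ap-bq$ and $\ell$ split completely in $F_0$. Let $K$ be the splitting field of $g$ over $\mathbb{Q}$. Then $g$ is irreducible, $\operatorname{Gal}(K/\mathbb{Q})$ is the full symmetric group on its roots, exactly the primes $p,q,\ell$ ramify in $K$, all tamely, and the decomposition groups at $p,q,\ell$ equal the inertia groups and are generated by an $(n-1)$-cycle, an $n$-cycle and a transposition respectively. The field $E=\mathbb{Q}[x]/(g)$ has $|d_E|=p^{n-2}q^{n-1}\ell$.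
\end{proposition}

\begin{proof}
\emph{Congruences.} By (F1), $\mathbb{Q}_\ell$ contains $\zeta$. As $\ell\nmid n(n-1)$, the polynomial $x^{n(n-1)}-1$ is separable modulo $\ell$, so $\zeta$ keeps its order in $\mathbb{F}_\ell^\times$ and $\ell\equiv1\pmod{n(n-1)}$. Modulo $n-1$ we have $a\equiv1$ and $b\equiv0$, so $p\equiv\ell\equiv1$. Modulo $n$ we have $a\equiv0$ and $b\equiv(-1)^{2n-1}=-1$, so $q\equiv\ell\equiv1$.

\emph{The prime $q$.} Take $G=g$ and $e=n$ in Lemma~\ref{lem:local}: the leading coefficient $p$ is a unit, $\bar g=\bar px^n$, and $v_q(g(0))=v_q(nq)=1$. In particular $g$ is irreducible over $\mathbb{Q}_q$, hence over $\mathbb{Q}$, and separable.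

\emph{The prime $p$.} The leading coefficient vanishes modulo $p$, so we pass to the reciprocals of the roots, which are permuted in the same way. They are the roots of
\[
G(y)=y^ng(1/y)=nq\,y^n-(n-1)q\,y^{n-1}+p .
\]
Its leading coefficient is a unit, its reduction is $nq\,y^{n-1}\bigl(y-\frac{n-1}{n}\bigr)$ with $\frac{n-1}n\in\mathbb{F}_p^\times$, and $G(0)=p$. Lemma~\ref{lem:local} applies with $e=n-1$.

\emph{The prime $\ell$.} By \eqref{eq:rescale} the roots of $g$ are $c$ times the roots of $F_t$, and $t\in\mathbb{Z}_\ell$ with $v_\ell(t-1)=1$. So $F_t$ has unit leading coefficient and $\bar F_t=\bar F_1=(z-1)^2\bar H$. We claim that $\bar H$ has $n-2$ distinct roots in $\mathbb{F}_\ell$, all different from $1$. First, $H(1)$ divides $n(n-1)$, so $\bar H(1)\ne0$. Next, a multiple root $\xi$ of $\bar H$ is a multiple root of $\bar F_1$, so $n(\xi^{n-1}-1)=0$ and then $0=\xi^n-n\xi+n-1=(n-1)(1-\xi)$; this forces $\xi=1$, which was excluded. Finally, $L$ embeds in $\mathbb{Q}_\ell$ and $H$ is monic, so the roots of $H$ lie in $\mathbb{Z}_\ell$ and $\bar H$ splits over $\mathbb{F}_\ell$. Now apply Lemma~\ref{lem:local}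 with $e=2$ to $G(y)=F_t(1+y)$: the prime $\ell$ is odd because $n(n-1)$ is even, and $G(0)=F_t(1)=t-1$ has valuation $1$.

By (F1) the decomposition and inertia groups at $p,q,\ell$ are as claimed, and by Lemma~\ref{lem:unram} no other prime ramifies.

\emph{The Galois group.} The group $G_K=\operatorname{Gal}(K/\mathbb{Q})$ contains an $n$-cycle, so it is transitive. It contains an $(n-1)$-cycle, so the stabilizer of one root is transitive on the others, and $G_K$ is $2$-transitive. It contains a transposition, and conjugating by a $2$-transitive group yields all transpositions. These generate $S_n$.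

\emph{The discriminant.} The valuation $v_r(d_E)$ is the sum of the discriminant valuations of the fields cut out by the irreducible factors of $g$ over $\mathbb{Q}_r$. For $r=p,q,\ell$ these are copies of $\mathbb{Q}_r$ and one totally and tamely ramified field of degree $e=n-1,n,2$, which contributes $e-1$ by (F4). Other primes are unramified in $E\subset K$.
\end{proof}

\begin{remark}[What the hypotheses do]\label{rem:hyp}
(i) Suppose $q\not\equiv1\pmod n$. The proof of Lemma~\ref{lem:local} still gives $M=\mathbb{Q}_q(\eta)$ with $\eta^n=-d_0$, so the local splitting field contains the $n$th roots of unity. These generate a nontrivial unramified extension, which is not inside $M$. The decomposition group is then transitive of order greater than $n$, so it is not abelian.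

(ii) Suppose $H$ does not split modulo $\ell$. Then the decomposition group at $\ell$ has the form \eqref{eq:transp}, with $\sigma\neq1$ acting on the roots of $\bar H$ as the Frobenius map. This first happens for $n=4$, where $H=z^2+2z+3$ has discriminant $-8$: if $-2$ is not a square modulo $\ell$, the group is $C_2\times C_2$. Here $F_0=\mathbb{Q}(\sqrt{-2},\zeta)$ is the field of $24$th roots of unity, and the hypothesis reads $\ell\equiv1\pmod{24}$.

(iii) For the simpler trinomial $px^n-qx+q$ the computation of Lemma~\ref{lem:unram} leads to $\ell=n^np-(n-1)^{n-1}q\equiv(-1)^nq\pmod n$, so for odd $n$ the condition $\ell\equiv1$ would force $q\equiv-1\pmod n$. The factor $n-1$ in $g$ makes the exponent in $b$ odd for every $n$, and the factor $n$ keeps $a$ larger than $b$, which is used in Section~\ref{sec:circle}.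
\end{remark}

\section{The equation $ap-bq=\ell$ in primes}\label{sec:circle}

We need solutions of $ap-bq=\ell$ with $\ell$ in a set of primes $P$ defined by a splitting condition. For general $n$ we use no description of $P$ by congruences and no estimate for exponential sums over $P$. The equation has three variables, and $p,q$ are unrestricted primes, so all precise information can be taken from $p$ and $q$. About $\ell$ we use only that it is a large prime and that $P$ has positive density.

\begin{proposition}\label{prop:primes}
Let $a>b\ge1$ be coprime integers with $ab$ even, and let $P$ be a set of primes with $\sum_{\ell\in P,\ \ell\le X}\log\ell\sim\kappa X$ for some $\kappa>0$. Then for large $X$ the number of triples of primes $(p,q,\ell)$ in $(\sqrt X,X]$ with $\ell\in P$ and $ap-bq=\ell$ is $\gg X^2/(\log X)^3$.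
\end{proposition}

In this section $X$ is large, implied constants depend only on $a,b,P$, the letters $p,q,r$ denote primes, $e(\alpha)=e^{2\pi i\alpha}$, and $\mu,\varphi$ are the functions of M\"obius and Euler. We quote four results.
\begin{enumerate}
\item[(A1)] (Dirichlet.) For real $\theta$ and $N\ge1$ there are coprime $h,m$ with $1\le m\le N$ and $|\theta-h/m|\le1/(mN)$.
\item[(A2)] If $(h,m)=1$, then $\sum e(hj/m)=\mu(m)$, the sum being over $1\le j\le m$ with $(j,m)=1$.
\item[(A3)] (Siegel--Walfisz.) For every $A>0$ there is $c=c(A)>0$ with $\sum_{p\le x,\ p\equiv j\ (m)}\log p=x/\varphi(m)+O_A(xe^{-c\sqrt{\log x}})$ for $x\ge2$, $m\le(\log x)^A$, $(j,m)=1$. The case $m=1$ gives $\sum_{p\le x}\log p\ll x$.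
\item[(A4)] (Vinogradov; \cite[Theorem 3.1]{Vaughan}.) If $(h,m)=1$, $1\le m\le X$ and $|\alpha-h/m|\le m^{-2}$, then
\[
\sum_{p\le X}(\log p)e(p\alpha)\ll(\log X)^4\bigl(Xm^{-1/2}+X^{4/5}+X^{1/2}m^{1/2}\bigr).
\]
\end{enumerate}

\subsection*{The weighted count}
Let $\ell$ always run over $P\cap(\sqrt X,X]$, and put
\[
S(\alpha)=\sum_{p\le X}(\log p)e(p\alpha),\qquad S_P(\alpha)=\sum_{\ell}(\log\ell)e(\ell\alpha),\qquad T=\sum_{\substack{p,q\le X,\ \ell\\ ap-bq=\ell}}\log p\,\log q\,\log\ell .
\]
We show $T\gg X^2$. This suffices: a triple is determined by $(p,q)$, so at most $2X^{3/2}$ triples have $p\le\sqrt X$ or $q\le\sqrt X$, and every triple has weight at most $(\log X)^3$; hence the number in the proposition is at least $T/(\log X)^3-2X^{3/2}$.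

Let $Q=(\log X)^{20}$ and $U=(Q/X,1+Q/X]$. The integral of $e(k\alpha)$ over $U$ is $1$ for $k=0$ and $0$ for other integers $k$, so
\[
T=\int_US(a\alpha)S(-b\alpha)S_P(-\alpha)\,d\alpha .
\]
By (A4), $S$ is small except near fractions with small denominator, and near those (A3) evaluates it. Accordingly, for $1\le h\le m\le Q$ with $(h,m)=1$ let $\mathfrak{M}(m,h)$ be the interval $|\alpha-h/m|\le Q/X$. Two such fractions differ by at least $Q^{-2}>2Q/X$, and each lies in $[1/Q,1]$, so these \emph{major arcs} are disjoint and contained in $U$. Let $\mathfrak{M}$ be their union and $\mathfrak{m}=U\setminus\mathfrak{M}$ the \emph{minor arcs}.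

\subsection*{Minor arcs}
Let $\alpha\in\mathfrak{m}$. We bound $S(a\alpha)$, so we need to know that $a\alpha$, and not only $\alpha$, is approximated by a fraction with large denominator. By (A1) with $N=X/Q$ there are coprime $h,m$ with $1\le m\le X/Q$ and $|a\alpha-h/m|\le Q/(mX)\le m^{-2}$. Write $h/(am)=h'/m'$ in lowest terms; then $m'\le am$ and $|\alpha-h'/m'|\le Q/X$. If $m'\le Q$, then $\alpha\in U$ gives $0<h'/m'\le1+2Q/X<1+1/m'$, so $1\le h'\le m'$ and $\alpha\in\mathfrak{M}(m',h')$, which is false. Hence $m\ge m'/a>Q/a$. With $Q/a<m\le X/Q$ each term in the bracket of (A4) is $\ll XQ^{-1/2}$, so $S(a\alpha)\ll X(\log X)^{-6}$ on $\mathfrak{m}$. For the other two factors mean values suffice. By Parseval's identity $\int_U|S(-b\alpha)|^2d\alpha=\sum_{p\le X}(\log p)^2\ll X\log X$, and $\int_U|S_P(-\alpha)|^2\,d\alpha=\sum_\ell(\log\ell)^2$ is a part of the same sum. By the Cauchy--Schwarz inequality,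
\begin{equation}\label{eq:minor}
\int_\mathfrak{m}|S(a\alpha)S(-b\alpha)S_P(-\alpha)|\,d\alpha\ll X(\log X)^{-6}\cdot X\log X=X^2(\log X)^{-5}.
\end{equation}
The third variable is what makes this work: the two mean values cost a factor $\log X$, and the pointwise bound for the remaining factor repays it.

\subsection*{The sum $S$ near a rational point}
Put $V(\gamma)=\int_0^Xe(\gamma x)\,dx$; then $|V(\gamma)|\le X$ and $|V(\gamma)|\le1/(\pi|\gamma|)$.

\begin{lemma}\label{lem:major}
There is $c'>0$ such that, for $m\le Q$, $(h,m)=1$ and $|\gamma|\le aQ/X$,
\[
S\Bigl(\frac hm+\gamma\Bigr)=\frac{\mu(m)}{\varphi(m)}V(\gamma)+O\bigl(Xe^{-c'\sqrt{\log X}}\bigr).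
\]
\end{lemma}

\begin{proof}
For $\sqrt X\le x\le X$ we have $\log x\ge\frac12\log X$, so $Q\le2^{20}(\log x)^{20}\le(\log x)^{21}$, and (A3) with $A=21$ gives, for some $c_1>0$,
\[
\sum_{p\le x,\ p\equiv j\ (m)}\log p=\frac x{\varphi(m)}+O\bigl(Xe^{-c_1\sqrt{\log X}}\bigr)\qquad(m\le Q,\ (j,m)=1).
\]
This holds for $0\le x<\sqrt X$ as well, because then both sides are $O(\sqrt X\log X)$. Let $A(x)=\sum_{p\le x}(\log p)e(hp/m)$. The primes dividing $m$ contribute at most $\log m\le\log Q$. Sorting the others into the at most $Q$ reduced classes $j$ and using (A2),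
\[
A(x)=\frac{\mu(m)}{\varphi(m)}x+R(x),\qquad R(x)\ll QXe^{-c_1\sqrt{\log X}}\qquad(0\le x\le X).
\]
Partial summation gives $S(h/m+\gamma)=e(\gamma X)A(X)-2\pi i\gamma\int_0^Xe(\gamma x)A(x)\,dx$, and integration by parts gives $V(\gamma)=e(\gamma X)X-2\pi i\gamma\int_0^Xe(\gamma x)x\,dx$. Subtracting, the error in the lemma is at most $(1+2\pi|\gamma|X)\sup|R|\ll Q^2Xe^{-c_1\sqrt{\log X}}$, and any $c'<c_1$ will do.
\end{proof}

\subsection*{Major arcs}
Let $\alpha=h/m+\beta\in\mathfrak{M}(m,h)$. Since $(h,m)=1$, the fractions $ah/m$ and $-bh/m$ have reduced denominators $m_a=m/(m,a)$ and $m_b=m/(m,b)$, and $|a\beta|,|b\beta|\le aQ/X$. Lemma~\ref{lem:major} and $|V|\le X$ give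
\[
S(a\alpha)S(-b\alpha)=\frac{\mu(m_a)\mu(m_b)}{\varphi(m_a)\varphi(m_b)}V(a\beta)V(-b\beta)+O\bigl(X^2e^{-c'\sqrt{\log X}}\bigr).
\]
Since $\mathfrak{M}$ has measure at most $2Q^3/X$ and $|S_P|\ll X$, the error term contributes $\ll X^2Q^3e^{-c'\sqrt{\log X}}\ll X^2(\log X)^{-5}$ to $T$. In the main term we do not approximate $S_P$ at all. We expand it as $\sum_\ell(\log\ell)e(-\ell h/m)e(-\ell\beta)$ and sum over $h$ first. Each $\ell$ is a prime exceeding $\sqrt X>Q\ge m$, so $(\ell,m)=1$ and (A2) gives $\sum_he(-\ell h/m)=\mu(m)$, \emph{independently of $\ell$}. With \eqref{eq:minor},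
\begin{equation}\label{eq:T}
T=\sum_\ell\log\ell\sum_{m\le Q}c_m\,J(\ell)+O\bigl(X^2(\log X)^{-5}\bigr),
\end{equation}
where
\[
c_m=\frac{\mu(m)\mu(m_a)\mu(m_b)}{\varphi(m_a)\varphi(m_b)},\qquad J(\ell)=\int_{|\beta|\le Q/X}V(a\beta)V(-b\beta)e(-\ell\beta)\,d\beta .
\]

\subsection*{The singular integral}
Extending $J(\ell)$ to $\mathbb{R}$ changes it by at most $\int_{|\beta|>Q/X}(\pi^2ab\beta^2)^{-1}d\beta\ll X/Q$. Substitution gives $V(a\beta)=\frac1a\int_0^{aX}e(u\beta)\,du$ and $V(-b\beta)=\frac1b\int_{-bX}^0e(u\beta)\,du$, so $V(a\beta)V(-b\beta)=\int_\mathbb{R}\Phi(u)e(u\beta)\,du$, where $\Phi$ is the convolution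
\[
\Phi(u)=\frac1{ab}\,\bigl|[0,aX]\cap[u,u+bX]\bigr| .
\]
The function $\Phi$ is continuous with compact support and its Fourier transform is integrable, being bounded and $O(\beta^{-2})$. By Fourier inversion the integral over $\mathbb{R}$ equals $\Phi(\ell)$. Now $a>b$ enters: $0\le\ell\le X$ and $\ell+bX\le(b+1)X\le aX$, so $[\ell,\ell+bX]\subset[0,aX]$ and
\[
J(\ell)=\frac Xa+O\Bigl(\frac XQ\Bigr)
\]
uniformly in $\ell$.

\subsection*{The singular series}
For coprime $m,m'$ we have $(mm')_a=m_am'_a$ and $(mm')_b=m_bm'_b$ with coprime factors, so $m\mapsto c_m$ is multiplicative; it vanishes unless $m$ is squarefree. If $r\nmid ab$, then $r_a=r_b=r$ and $c_r=-1/(r-1)^2$. If $r\mid ab$, then $r$ divides exactly one of $a,b$, so $\{r_a,r_b\}=\{1,r\}$ and $c_r=1/(r-1)$. Hence $\sum_m|c_m|=\prod_r(1+|c_r|)<\infty$ and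
\[
\mathfrak{S}=\sum_{m\ge1}c_m=\prod_{r\nmid ab}\Bigl(1-\frac1{(r-1)^2}\Bigr)\prod_{r\mid ab}\frac r{r-1}.
\]
As $2\mid ab$, the first product involves only $r\ge3$ and is at least $\prod_{k\ge2}(1-k^{-2})=\frac12$. So $\mathfrak{S}>0$. The factors are local densities: for a unit $\ell$ modulo $r$, the congruence $ax-by\equiv\ell$ has $r-2$ solutions in units $x,y$ if $r\nmid ab$ and $r-1$ solutions if $r\mid ab$, and dividing by the average $(r-1)^2/r$ gives the factor at $r$. If $ab$ were odd the factor at $2$ would vanish, and indeed parity would then force one of $p,q,\ell$ to be $2$.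

\subsection*{Conclusion}
Since $\sum_{m\le Q}c_m=\mathfrak{S}+o(1)$, $\sum_m|c_m|<\infty$ and $\sum_\ell\log\ell=\kappa X+o(X)$ (the primes up to $\sqrt X$ contribute $O(\sqrt X)$), formula \eqref{eq:T} gives
\[
T=\Bigl(\frac{\mathfrak{S}}a+o(1)\Bigr)X\sum_\ell\log\ell+o(X^2)=\Bigl(\frac{\mathfrak{S}\kappa}a+o(1)\Bigr)X^2 .
\]
This proves Proposition~\ref{prop:primes}.

\section{Proofs of the theorems}\label{sec:proofs}

Let $a=n^{2n-1}$, $b=(n-1)^{2n-1}$, and let $P$ be the set of primes that split completely in $F_0$. Chebotarev's density theorem gives $\sum_{\ell\in P,\ \ell\le X}\log\ell\sim X/[F_0:\mathbb{Q}]$. The integers $a,b$ are coprime, $ab$ is even, and $a-b=\sum_{i=0}^{2n-2}n^i(n-1)^{2n-2-i}\ge2$. So Proposition~\ref{prop:primes} applies. Call the triples that it counts \emph{$X$-triples}.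

\begin{lemma}\label{lem:triple}
If $\sqrt X>ab$, every $X$-triple satisfies the hypotheses of Proposition~\ref{prop:alg}.
\end{lemma}

\begin{proof}
The three primes exceed $ab>n$, so they divide none of $a$, $b$, $n(n-1)$. If $p=\ell$, then $p\mid bq$, so $p=q$. If $q=\ell$, then $q\mid ap$, so again $p=q$. If $p=q$, then $\ell=(a-b)p$ with $a-b\ge2$ is not prime. So $p,q,\ell$ are distinct.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
For every large $X$ there is an $X$-triple, and by Lemma~\ref{lem:triple} and Proposition~\ref{prop:alg} it yields a field $K$ with the stated properties; decomposition groups at unramified primes are cyclic. The primes ramified in $K$ exceed $\sqrt X$, so letting $X\to\infty$ gives infinitely many fields.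
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:extra}]
(1) All fields are taken in a fixed algebraic closure of $\mathbb{Q}$. Let $X$ be so large that $\sqrt X$ also exceeds every prime ramified in $F/\mathbb{Q}$, and let $K$ come from an $X$-triple $(p,q,\ell)$; as above, there are infinitely many such $K$.

The prime $\ell$ is unramified in $F$, hence in $K\cap F$, so $\operatorname{Gal}(K/K\cap F)$ contains the inertia group of every prime of $K$ above $\ell$. These groups form a full conjugacy class, so they contain all transpositions, and $K\cap F=\mathbb{Q}$. Recall that for a Galois extension $N/k_0$ and any extension $F'/k_0$, restriction gives $\operatorname{Gal}(NF'/F')\cong\operatorname{Gal}(N/N\cap F')$. For $K/\mathbb{Q}$ and $F$ this gives $[KF:F]=n!$. From $[KF:F]\le[Kk:k]\le n!$ we see that the restriction map $\operatorname{Gal}(Kk/k)\to\operatorname{Gal}(K/\mathbb{Q})$, which is injective, is an isomorphism. For $Kk/k$ and $F$ it gives $[Kk:Kk\cap F]=[KF:F]=[Kk:k]$, so $Kk\cap F=k$.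

An automorphism fixing a prime of $Kk$ fixes the prime of $K$ below it, so restriction embeds decomposition groups in decomposition groups, and likewise inertia groups in inertia groups. Hence all decomposition groups of $Kk/k$ are cyclic, and $Kk/k$ is unramified at places not above $p,q,\ell$. Let $v$ be a place of $k$ above $r\in\{p,q,\ell\}$, and let $K_\mathfrak{p}k_v$ be a completion of $Kk$ above $v$. The extension $K_\mathfrak{p}/\mathbb{Q}_r$ is totally ramified, of degree $e$ say, while $k_v/\mathbb{Q}_r$ is unramified because $k\subset F$. So $K_\mathfrak{p}k_v/k_v$ has ramification index at least $e$ and degree at most $e$. It is totally ramified, which means that decomposition equals inertia at $v$.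

For the last assertion choose $K_1,K_2,\dots$ in turn, applying what we proved with $F=kK_1\cdots K_i$ to obtain $K_{i+1}$. Each $K_{i+1}k$ is Galois over $k$ and meets the compositum of its predecessors in $k$, so the fields $K_ik$ are linearly disjoint over $k$.

(2) Put $X=B^{1/(2n-2)}$. Each $X$-triple gives a field $E=\mathbb{Q}[x]/(g)$ of degree $n$ with Galois closure $K$ and, by Proposition~\ref{prop:alg}, $|d_E|=p^{n-2}q^{n-1}\ell\le X^{2n-2}=B$. Since $n\ge3$, the set $\{p,q,\ell\}$ is the set of prime divisors of $d_E$, so an isomorphism class arises from at most $6$ triples. By Proposition~\ref{prop:primes} the number of classes is $\gg X^2/(\log X)^3\gg_nB^{1/(n-1)}/(\log B)^3$.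
\end{proof}

\begin{thebibliography}{9}

\bibitem{BS} D. Bubboloni and J. Sonn, \emph{Intersective $S_n$ polynomials with few irreducible factors}, arXiv:1507.08593 (2015).

\bibitem{Vaughan} Vaughan, \emph{The Hardy--Littlewood Method}.

\end{thebibliography}
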